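# Pseudo-Einstein contact forms of constant scalar curvature and transverse symmetries

Throughout, $n\ge 2$ and $M\subset\mathbb C^{n+1}$ is a compact, connected, smooth, strictly pseudoconvex real hypersurface. Each positive contact form on $M$ has a Ricci tensor and a scalar curvature, and there are two natural ways to ask that the form be as good as possible. One may ask that the Ricci tensor be pure trace (pseudo-Einstein), or that the scalar curvature be constant (the CR Yamabe problem). Each request can be met separately under mild hypotheses, recalled in Section 2. The subject of this talk is whether both can be met by the same contact form.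

We begin with contact forms whose Reeb field is a linear vector field of $\mathbb C^{n+1}$. For these the answer is easy, and the three lemmas behind it will carry over to the general case almost unchanged.

## 1. Contact forms with a linear Reeb field

### 1.1 Vocabulary

Let $T_{1,0}(M)=T^{1,0}\mathbb C^{n+1}\cap \mathbb C TM$, let $T_{0,1}$ be its conjugate, and let $H=TM\cap J\,TM$ be the real hyperplane bundle underlying $T_{1,0}\oplus T_{0,1}$, where $J$ is the complex structure of $\mathbb C^{n+1}$. A function $g$ on $M$ is **CR** if $\bar Zg=0$ for all $\bar Z\in T_{0,1}$. The coordinates $z_j|_M$ are CR. A **contact form** is a smooth real 1-form $\theta$ with kernel $H$ whose Levi form $L_\theta(Z,\bar W)=-i\,d\theta(Z,\bar W)$ is positive definite on $T_{1,0}$. Any two contact forms differ by a positive factor. The **Reeb field** $T$ is given by $\theta(T)=1$, $T\lrcorner d\theta=0$.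

Choose a local frame $Z_\alpha$ of $T_{1,0}$ and 1-forms $\theta^\alpha$ dual to it with $\theta^\alpha(T)=\theta^\alpha(\bar Z)=0$. The Webster connection forms $\omega_\beta{}^\alpha$ and the **torsion** $A$ are determined by
$$d\theta=ih_{\alpha\bar\beta}\theta^\alpha\wedge\theta^{\bar\beta},\qquad d\theta^\alpha=\theta^\beta\wedge\omega_\beta{}^\alpha+\theta\wedge\tau^\alpha,\qquad \tau^\alpha=A^\alpha{}_{\bar\beta}\theta^{\bar\beta},\qquad A_{\alpha\beta}=A_{\beta\alpha},\tag{1}$$
together with the requirement that the connection preserve $h_{\alpha\bar\beta}$. Indices are raised and lowered with $h$. Indices after a comma, or on a function, are covariant derivatives in the order of differentiation, so $f_{\alpha\bar\beta}=\nabla_{\bar\beta}\nabla_\alpha f$; the index $0$ means the direction $T$. Integrals over $M$ are with respect to $\theta\wedge(d\theta)^n$. We write $|g_\alpha|^2=h^{\alpha\bar\beta}g_\alpha\overline{g_\beta}$, and similarly $|g_{\alpha\beta}|^2$ and $|A|^2=A_{\alpha\beta}A^{\alpha\beta}$.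

The trace of the curvature gives the Ricci tensor $R_{\alpha\bar\beta}$, and $R=h^{\alpha\bar\beta}R_{\alpha\bar\beta}$ is the scalar curvature. The form $\theta$ is **pseudo-Einstein** if $R_{\alpha\bar\beta}=\frac Rn h_{\alpha\bar\beta}$. (For $n=1$ this condition would be empty.)

An **infinitesimal CR automorphism** is a real vector field $X$ on $M$ whose flow preserves $T_{1,0}(M)$. It is **transverse** if $\theta(X)\neq0$ everywhere; replacing $X$ by $-X$ we then take $\theta(X)>0$. These conditions do not depend on $\theta$.

**Example 1 (the sphere).** On $S^{2n+1}$ take $\theta=\frac i2(\bar\partial-\partial)|z|^2=\frac i2\sum(z_jd\bar z_j-\bar z_jdz_j)$, so that $d\theta=i\sum dz_j\wedge d\bar z_j$. The rotation field $X=2\,\mathrm{Re}\sum iz_j\partial_j$ has $\theta(X)=|z|^2=1$. The group $U(n+1)$ acts transitively on the sphere and preserves $\theta$ and the CR structure, so $R$ is constant. The isotropy group $U(n)$ acts on $T_{1,0}$ by its standard representation. Diagonal sign matrices kill the off-diagonal entries of an invariant Hermitian form, and permutations make its diagonal entries equal.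 Hence every invariant Hermitian form is a multiple of $h$, and $\theta$ is pseudo-Einstein with constant $R$. For real $c_j$, the field $2\,\mathrm{Re}\sum ic_jz_j\partial_j$ is an infinitesimal CR automorphism with $\theta(X)=\sum c_j|z_j|^2$. It is transverse if all $c_j>0$, but not if $c_1=1,\ c_2=-1$.

### 1.2 Formulas that we use

These are standard (Webster 1978; Lee, Amer. J. Math. 110 (1988), §2). For a function $f$,
$$f_{\alpha\beta}=f_{\beta\alpha},\qquad f_{\alpha\bar\beta}-f_{\bar\beta\alpha}=ih_{\alpha\bar\beta}f_0,\qquad f_{0\alpha}-f_{\alpha0}=A_{\alpha\beta}f^\beta .\tag{2}$$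
To see this, write $df=f_\alpha\theta^\alpha+f_{\bar\alpha}\theta^{\bar\alpha}+f_0\theta$ and expand $d(df)=0$ with (1). The coefficient of $\theta^\alpha\wedge\theta^{\bar\beta}$ is $-f_{\alpha\bar\beta}+f_{\bar\beta\alpha}+ih_{\alpha\bar\beta}f_0$, that of $\theta^\alpha\wedge\theta$ is $-f_{\alpha0}+f_{0\alpha}-A_{\alpha\beta}f^\beta$, and that of $\theta^\beta\wedge\theta^\alpha$ is the skew part of $f_{\alpha\beta}$.

If $A=0$, the curvature form is $d\omega_\alpha{}^\rho-\omega_\alpha{}^\sigma\wedge\omega_\sigma{}^\rho=R_\alpha{}^\rho{}_{\beta\bar\gamma}\theta^\beta\wedge\theta^{\bar\gamma}$. Differentiating $\sigma_{\alpha,B}\theta^B=d\sigma_\alpha-\omega_\alpha{}^\rho\sigma_\rho$ and comparing coefficients of $\theta^\beta\wedge\theta^{\bar\gamma}$ gives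
$$\sigma_{\alpha,\beta\bar\gamma}-\sigma_{\alpha,\bar\gamma\beta}=ih_{\beta\bar\gamma}\sigma_{\alpha,0}+R_\alpha{}^\rho{}_{\beta\bar\gamma}\sigma_\rho\qquad(A=0).\tag{3}$$
By the symmetries $R_{\alpha\bar\rho\beta\bar\gamma}=R_{\beta\bar\rho\alpha\bar\gamma}=R_{\alpha\bar\gamma\beta\bar\rho}$, the trace of $R_\alpha{}^\rho{}_{\beta\bar\gamma}$ over $\beta,\bar\gamma$ is the Ricci tensor $R_\alpha{}^\rho$. For general $A$,
$$d\omega_\alpha{}^\alpha=R_{\rho\bar\sigma}\theta^\rho\wedge\theta^{\bar\sigma}+A_{\rho\alpha,}{}^{\alpha}\theta^\rho\wedge\theta-A_{\bar\sigma\bar\alpha,}{}^{\bar\alpha}\theta^{\bar\sigma}\wedge\theta .\tag{4}$$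
Finally, the divergence theorem and its conjugate:
$$\int_M\sigma^\beta{}_{,\beta}=0,\qquad \int_M\sigma^{\bar\beta}{}_{,\bar\beta}=0.\tag{5}$$

**CR extension (E)** (Bochner; Kohn–Rossi). $\mathbb C^{n+1}\setminus M$ has exactly two components; let $\Omega$ be the bounded one. Every smooth CR function on $M$ extends uniquely to an element of $\mathcal O(\Omega)\cap C^\infty(\overline\Omega)$. By the maximum principle the sup norm of the extension is attained on $M$.

We shall also use that the forms $dz_j|_M$ are linearly independent over $\mathbb C$ at each point. If $\sum c_jdz_j$ vanishes on $TM$, it vanishes by complex linearity on $TM+J\,TM$, which is the whole tangent space, so $c=0$. Hence the $dz_j|_M$ span the forms on $\mathbb CTM$ that vanish on $T_{0,1}$, and these are also spanned by $\theta,\theta^1,\dots,\theta^n$.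

### 1.3 Automorphisms and torsion

The first lemma translates "symmetry" into equations. It shows that the torsion measures exactly the failure of the Reeb field to be a symmetry.

**Lemma 1.** Let $\theta$ be a contact form with Reeb field $T$ and torsion $A$.

(a) If $X$ is an infinitesimal CR automorphism and $V=\theta(X)$, then $X=VT+X^\gamma Z_\gamma+\overline{X^\gamma Z_\gamma}$ with $X^\gamma=iV^\gamma$, and $V_{\alpha\beta}=-iA_{\alpha\beta}V$.

(b) $A=0$ if and only if $T$ is an infinitesimal CR automorphism. Always $L_T\theta=0$.

(c) If $X$ is an infinitesimal CR automorphism, each function $Xz_j$ is CR on $M$.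

**Proof.** (a) The form $L_X\theta=dV+X\lrcorner d\theta$ must be a multiple of $\theta$. Its $\theta^{\bar\beta}$-coefficient is $V_{\bar\beta}+iX^\gamma h_{\gamma\bar\beta}=0$, so $X^\gamma=iV^\gamma$. Next, the flow preserves the annihilator of $T_{0,1}$, which is the span of $\theta,\theta^\alpha$. By (1),
$$L_X\theta^\gamma=dX^\gamma+X\lrcorner d\theta^\gamma\equiv dX^\gamma+X^\beta\omega_\beta{}^\gamma+V\tau^\gamma\equiv\big(X^\gamma{}_{,\bar\beta}+VA^\gamma{}_{\bar\beta}\big)\theta^{\bar\beta}\pmod{\theta,\theta^\alpha},$$
so the bracket vanishes. Substituting $X^\gamma=iV^\gamma$ and lowering $\gamma$ gives $iV_{\bar\alpha\bar\beta}+VA_{\bar\alpha\bar\beta}=0$. The conjugate is $-iV_{\alpha\beta}+VA_{\alpha\beta}=0$, which is the claim.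

(b) $L_T\theta=T\lrcorner d\theta=0$. If $T$ is an automorphism, (a) with $V\equiv1$ gives $A=0$. Conversely, if $A=0$, the displayed computation with $V\equiv 1$, $X^\gamma=0$ shows that $L_T$ preserves the span of $\theta,\theta^\alpha$. So the flow of $T$ preserves $T_{0,1}$ and, being real, $T_{1,0}$.

(c) For a section $\bar Z$ of $T_{0,1}$, $[\bar Z,X]$ is again a section of $T_{0,1}$. So $\bar Z(Xz_j)=[\bar Z,X]z_j+X\bar Zz_j=0$. $\square$

If $\theta(X)\equiv1$, then (a) gives $X=T$. So on the sphere the Reeb field is the rotation field and $A=0$. Dividing by $\theta(X)$ works on any $M$ with a transverse automorphism $X$: the form $\theta/\theta(X)$ has Reeb field $X$ and torsion zero.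

**Example 2 (a tube with nonzero torsion).** In $\mathbb C^{n+1}$ with coordinates $w=x+iy$ consider the hypersurface $|x|^2=\varepsilon^2$ and $\theta=\frac i2(\bar\partial-\partial)|x|^2$. Since $\partial (x_j^2)=x_jdw_j$, we have $\theta=\sum x_jdy_j$ and $d\theta=\sum dx_j\wedge dy_j$; the Levi form is positive because $|x|^2$ is strictly plurisubharmonic. The field $T=\varepsilon^{-2}\sum x_j\partial_{y_j}$ is tangent, $\theta(T)=1$, and $T\lrcorner d\theta=-\varepsilon^{-2}\sum x_jdx_j=0$ on the tube. So $T$ is the Reeb field. Now $Tw_j=i\varepsilon^{-2}x_j$, and for $\bar Z\in T_{0,1}$ we have $\bar Zx_j=\frac12d\bar w_j(\bar Z)$, which is nonzero for some $j$ when $\bar Z\ne0$. So the $Tw_j$ are not all CR. By Lemma 1(c) (a local statement), $T$ is not an automorphism, and by (b) $A\ne0$. We return to this tube in Section 8.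

### 1.4 The trace of the Reeb field at a zero

For $A=0$ the Reeb field is a symmetry and $\xi_j:=Tz_j$ extends to $\overline\Omega$. The next lemma ties the scalar curvature to the extended field at an interior zero. In the easy case the zero is the origin.

**Lemma 2.** Let $\theta$ be pseudo-Einstein with $A=0$ and $R$ constant. Let $\xi_j\in\mathcal O(\Omega)\cap C^\infty(\overline\Omega)$ extend the CR functions $Tz_j$. If $p\in\Omega$ and $\xi(p)=0$, then
$$\sum_j\frac{\partial\xi_j}{\partial z_j}(p)=i\,\frac Rn .$$

**Proof.** The plan is to compare the holomorphic volume form of $\mathbb C^{n+1}$ with the connection. The comparison produces a closed form with holomorphic coefficients.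

**Step 1: a global 1-form $\sigma$.** Let $\zeta=dz_1\wedge\dots\wedge dz_{n+1}|_M$. In a local coframe put $\Theta=\theta^1\wedge\dots\wedge\theta^n$ and write $\zeta=F\,\theta\wedge\Theta$ with $F\neq0$. Define $\sigma=d\log F-\omega_\alpha{}^\alpha$. Under a change $\theta'^\alpha=\theta^\beta u_\beta{}^\alpha$ we have $\Theta'=\det(u)\,\Theta$, hence $F'=F/\det u$. From $\omega'=u^{-1}\omega u-u^{-1}du$ we get $\omega'_\alpha{}^\alpha=\omega_\alpha{}^\alpha-d\log\det u$. The two changes cancel, so $\sigma$ is globally defined.

**Step 2: $\sigma$ kills $T_{0,1}$.** Since $A=0$, $d\theta^\alpha=-\omega_\beta{}^\alpha\wedge\theta^\beta$, so $d\Theta=-\omega_\alpha{}^\alpha\wedge\Theta$. As $d\theta\wedge\Theta=0$, we get $d(\theta\wedge\Theta)=-\theta\wedge d\Theta=-\omega_\alpha{}^\alpha\wedge\theta\wedge\Theta$. Therefore $0=d\zeta=F\sigma\wedge\theta\wedge\Theta$, which says that $\sigma$ lies in the span of $\theta,\theta^\alpha$.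

**Step 3: the value $\sigma(T)$.** On the one hand, $L_T\zeta=d(T\lrcorner\zeta)=d(F\Theta)=F\sigma\wedge\Theta=\sigma(T)\zeta$, using Step 2. On the other hand, $T\lrcorner\zeta=\sum_j(-1)^{j-1}\xi_j\,dz_1\wedge\cdots\widehat{dz_j}\cdots\wedge dz_{n+1}|_M$. Since $\xi_j$ is holomorphic and smooth up to $M$, $d\xi_j|_M=\sum_k\partial_k\xi_j\,dz_k|_M$. Hence $L_T\zeta=D\zeta$ with $D=\sum_j\partial_j\xi_j\in\mathcal O(\Omega)\cap C^\infty(\overline\Omega)$. So $\sigma(T)=D|_M$.

**Step 4: a closed form.** By (4) with $A=0$, and since $h_{\rho\bar\sigma}\theta^\rho\wedge\theta^{\bar\sigma}=-i\,d\theta$,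
$$d\sigma=-d\omega_\alpha{}^\alpha=-\tfrac Rnh_{\rho\bar\sigma}\theta^\rho\wedge\theta^{\bar\sigma}=i\tfrac Rn\,d\theta .$$
As $R$ is constant, $\kappa:=\sigma-i\frac Rn\theta$ is closed. It vanishes on $T_{0,1}$, and $\kappa(T)=D-i\frac Rn$.

**Step 5: extension and evaluation at $p$.** Write $\kappa=\sum a_jdz_j|_M$ with unique smooth $a_j$. For $\bar Z\in T_{0,1}$ and $W\in\mathbb CTM$, $0=d\kappa(\bar Z,W)=\sum_j(\bar Za_j)(Wz_j)$. The vectors $(Wz_j)_j$ span $\mathbb C^{n+1}$ because the $dz_j|_M$ are independent, so $\bar Za_j=0$. Thus each $a_j$ is CR and extends to $\Omega$ by (E). The identity $\sum_ja_j\xi_j=D-i\frac Rn$ holds on $M$, hence on $\Omega$. At $p$ the left side is $0$, so $D(p)=i\frac Rn$. $\square$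

### 1.5 A lower bound for weights

**Lemma 3.** Let $\theta$ be pseudo-Einstein with $A=0$ and $R$ constant. Let $g$ be a nonconstant smooth CR function on $M$ with $Tg=i\mu g$, $\mu\in\mathbb R$. Then $\mu>0$ and $\mu\ge\frac R{n(n+1)}$, with equality if and only if $g_{\alpha\beta}=0$.

**Proof.** **Step 1: $\mu>0$.** Since $g_{\bar\beta}=0$, (2) gives $g_{\alpha\bar\beta}=ih_{\alpha\bar\beta}g_0=-\mu h_{\alpha\bar\beta}g$. Applying (5) to $h^{\alpha\bar\beta}g_\alpha\bar g$ yields $\int|g_\alpha|^2=-\int g_\alpha{}^\alpha\bar g=n\mu\int|g|^2$. If $g_\alpha\equiv0$, then $g_{\alpha\bar\beta}=0$, so $g_0=0$ and $g$ would be constant. Hence $\int|g_\alpha|^2>0$ and $\mu>0$.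

**Step 2: a Bochner identity.** Because $A=0$, (2) gives $g_{\alpha0}=g_{0\alpha}=i\mu g_\alpha$. Apply (3) to $\sigma_\alpha=g_\alpha$ and contract with $h^{\beta\bar\gamma}$. Since $g_{\alpha\bar\gamma\beta}=ih_{\alpha\bar\gamma}g_{0\beta}$, its contraction is $ig_{0\alpha}$, so
$$g_{\alpha\beta}{}^\beta=ig_{0\alpha}+in\,g_{\alpha0}+\tfrac Rng_\alpha=\Big(\tfrac Rn-(n+1)\mu\Big)g_\alpha .$$
Integrate the divergence of $g_{\alpha\beta}\,\bar g^{\alpha}$, where $\bar g^\alpha=h^{\alpha\bar\delta}\overline{g_\delta}$:
$$\int|g_{\alpha\beta}|^2=-\int g_{\alpha\beta}{}^\beta\,\bar g^{\alpha}=\Big((n+1)\mu-\tfrac Rn\Big)\int|g_\alpha|^2 .$$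
The left side is nonnegative and $\int|g_\alpha|^2>0$. Both claims follow. $\square$

### 1.6 The equality case

**Lemma 4.** Let $A=0$. Suppose there are $n+1$ linearly independent smooth CR functions $g_1,\dots,g_{n+1}$ on $M$ and $\mu>0$ with $Tg_j=i\mu g_j$ and $(g_j)_{\alpha\beta}=0$ for all $j$. Then there is a constant invertible matrix $P$ such that $P(g_1,\dots,g_{n+1})^t:M\to S^{2n+1}$ is a CR diffeomorphism.

**Proof.** **Step 1: a constant matrix.** Replacing $\theta$ by $\mu\theta$ replaces $T$ by $T/\mu$ and leaves the connection and the other hypotheses unchanged, so we may take $\mu=1$. As in Lemma 3, $(g_j)_{\alpha\bar\beta}=-h_{\alpha\bar\beta}g_j$. Put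
$$N_{jk}=g_j\bar g_k+h^{\alpha\bar\gamma}(g_j)_\alpha\overline{(g_k)_\gamma}.$$
We have $(\bar g_k)_\beta=0$, $(g_j)_{\alpha\beta}=0$ and $(\bar g_k)_{\bar\gamma\beta}=-h_{\beta\bar\gamma}\bar g_k$. So $\nabla_\beta N_{jk}=(g_j)_\beta\bar g_k-(g_j)_\beta\bar g_k=0$. Since $N_{jk}=\overline{N_{kj}}$, also $\nabla_{\bar\beta}N_{jk}=0$, and then $TN_{jk}=0$ by the middle formula in (2). So $N$ is constant.

**Step 2: normalization.** For a vector $c$, $\sum c_j\bar c_kN_{jk}=|c\cdot g|^2+|(c\cdot g)_\alpha|^2\ge0$. If this constant is $0$, then $c\cdot g\equiv0$ and $c=0$ by independence. So $N$ is positive definite, and a constant linear change $g\mapsto Pg$ achieves $N=I$.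

**Step 3: the map.** In a unitary frame let $m$ be the square matrix with rows $(g_j,(g_j)_1,\dots,(g_j)_n)$. Then $mm^*=N=I$, so the columns of $m$ are also orthonormal. The first column gives $\sum|g_j|^2=1$, so $g$ maps $M$ to $S^{2n+1}$. Moreover $Tg=ig,Z_1g,\dots,Z_ng$ are linearly independent over $\mathbb C$. For a real tangent vector $v=aT+w^\alpha Z_\alpha+\overline{w^\alpha Z_\alpha}$ we have $vg=aig+w^\alpha Z_\alpha g$, because $Z_{\bar\alpha}g=0$. This vanishes only for $v=0$. So $g$ is a local CR diffeomorphism from a compact manifold to the connected manifold $S^{2n+1}$, hence a covering. The sphere is simply connected and $M$ is connected, so $g$ is a diffeomorphism, and its inverse is CR. $\square$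

### 1.7 The linear case

**Proposition 5.** Suppose $0\in\Omega$ and $\theta$ is a contact form on $M$ with Reeb field $T=2\,\mathrm{Re}\sum i\mu_jz_j\partial_j$, $\mu_j\in\mathbb R$. If $\theta$ is pseudo-Einstein with constant $R$, then all $\mu_j$ are equal and $M$ is the image of $S^{2n+1}$ under an invertible linear map.

**Proof.** The flow of $T$ is $z_j\mapsto e^{i\mu_jt}z_j$. It is holomorphic and preserves $M$, so $T$ is an infinitesimal CR automorphism and $A=0$ by Lemma 1. The extended field is $\xi_j=i\mu_jz_j$, with zero $p=0$. Lemma 2 gives
$$\mu_1+\dots+\mu_{n+1}=\frac Rn .$$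
The function $z_j|_M$ is CR, nonconstant, and $Tz_j=i\mu_jz_j$, so Lemma 3 gives $\mu_j\ge\frac R{n(n+1)}$. These are $n+1$ numbers, each at least $\frac{1}{n+1}\cdot\frac Rn$, with sum $\frac Rn$. Hence all are equal to $\frac R{n(n+1)}>0$, and $(z_j)_{\alpha\beta}=0$. A linear relation among the $z_j$ on $M$ would extend to $\Omega$, so they are independent on $M$. By Lemma 4 some $z\mapsto Pz$ maps $M$ onto $S^{2n+1}$. $\square$

Two checks by hand. On the sphere with the form of Example 1, $\mu_j=1$, so $R=n(n+1)$. Still on the sphere, take unequal $c_j>0$ and the form $\theta/\sum c_j|z_j|^2$. It has Reeb field $2\,\mathrm{Re}\sum ic_jz_j\partial_j$ and zero torsion, but it is not pseudo-Einstein with constant scalar curvature, because its weights differ.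

## 2. The CR Yamabe equation inside the pseudo-Einstein class

A real function $f$ on $M$ is **CR-pluriharmonic** if locally $f=\mathrm{Re}\,g$ with $g$ CR. For example, $\log|h|$ is CR-pluriharmonic for every nowhere vanishing CR function $h$, since locally $\log|h|=\mathrm{Re}\log h$. We use two results of J. M. Lee.

(i) $M$ admits globally defined pseudo-Einstein contact forms.

(ii) If $\theta$ is pseudo-Einstein and $f$ is smooth and real, then $e^{2f}\theta$ is pseudo-Einstein if and only if $f$ is CR-pluriharmonic. In particular, for $u>0$, $u^{2/n}\theta$ is pseudo-Einstein if and only if $\log u$ is CR-pluriharmonic.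

The form $u^{2/n}\theta$ has scalar curvature $u^{-1-2/n}(b_n\Delta_bu+Ru)$, where $b_n=2+\frac2n$ and $\Delta_b\ge0$ is the sublaplacian of $\theta$. So it has constant scalar curvature $\lambda$ exactly when
$$b_n\Delta_bu+Ru=\lambda u^{1+2/n},\qquad u>0,\quad\lambda\in\mathbb R,\tag{6}$$
the CR Yamabe equation. Positive $C^2$ solutions are smooth by subelliptic regularity. The CR Yamabe invariant is
$$\lambda(M)=\inf_{\tilde\theta}\frac{\int_M\tilde\rho\,\tilde\theta\wedge(d\tilde\theta)^n}{\big(\int_M\tilde\theta\wedge(d\tilde\theta)^n\big)^{n/(n+1)}},$$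
over positively oriented contact forms $\tilde\theta$ with scalar curvature $\tilde\rho$. By Jerison and Lee, if $\lambda(M)<\lambda(S^{2n+1})$ then (6) has a positive solution.

Barletta and Dragomir, in "On the curvature groups of a CR manifold", arXiv:math/0605424 (2006), state: "It is an open problem whether the CR Yamabe equation admits CR-pluriharmonic solutions." In the intended sense the pseudo-Einstein property is to be preserved, so by (ii) the condition is that $\log u$ be CR-pluriharmonic. The precise question is whether, for every $M$ with $\lambda(M)<\lambda(S^{2n+1})$ and every pseudo-Einstein $\theta$ on $M$, equation (6) has a positive solution $u$ with $\log u$ CR-pluriharmonic. By (i) and (ii) this asks whether every such $M$ carries a pseudo-Einstein contact form of constant scalar curvature.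

The answer is no, for every $n\ge2$. An explicit counterexample is
$$M=\{z\in\mathbb C^{n+1}:\ |z|^2+|z_1|^4=1\}.\tag{7}$$
It satisfies $\lambda(M)<\lambda(S^{2n+1})$, but carries no pseudo-Einstein contact form of constant scalar curvature. So for no pseudo-Einstein $\theta$ on $M$ does (6) have a positive solution $u$ with $\log u$ CR-pluriharmonic. This follows from the first of the two general results.

**Theorem A.** Suppose $M$ admits a transverse infinitesimal CR automorphism. Then $M$ carries a pseudo-Einstein contact form of constant scalar curvature if and only if $M$ is CR equivalent to $S^{2n+1}$.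

**Theorem B.** Suppose $M$ admits a transverse infinitesimal CR automorphism and is not CR equivalent to $S^{2n+1}$. Then $M$ is diffeomorphic to $S^{2n+1}$, $\lambda(M)<\lambda(S^{2n+1})$, and $M$ carries no pseudo-Einstein contact form of constant scalar curvature. That is, every such $M$ is a counterexample.

What changes when we pass from Proposition 5 to Theorem A? Take (7) with the rotation field $X=2\,\mathrm{Re}\sum iz_j\partial_j$. Proposition 5 controls one contact form up to scale, namely the $\theta_X$ with $\theta_X(X)=1$. A competitor $\theta=u^{2/n}\theta_X$ need not be rotation invariant, and its Reeb field need not be $X$.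

The first thing to try is to make the competitor invariant by averaging $u$ over the circle. Since $\theta_X$ is rotation invariant, every rotate $u\circ\Phi_s$ solves the same equation (6), written for $\theta_X$. The average $\bar u$ then satisfies $b_n\Delta_b\bar u+R\bar u=\lambda\,\mathrm{avg}_s\big((u\circ\Phi_s)^{1+2/n}\big)$. If $u$ is not invariant and $\lambda\ne0$, strict convexity of $x\mapsto x^{1+2/n}$ shows that the right side differs from $\lambda\bar u^{1+2/n}$ somewhere. So averaging destroys the equation exactly where it is needed.

The second thing to try is to run Section 1 for an arbitrary pseudo-Einstein $\theta$ with constant $R$. It stops at the first line: without $A=0$ the functions $Tz_j$ need not be CR, and there is no field to extend. The two curvature conditions alone do not give $A=0$; we shall see in Section 8 that the tube of Example 2 satisfies both. So three things must be supplied: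

1. a reason why a transverse symmetry $X$, unrelated to $T$, forces $A=0$;
2. a zero $p\in\Omega$ of the extended Reeb field;
3. CR eigenfunctions of $T$ to replace the coordinates $z_j$.

The next three sections supply them in this order.

## 3. A transverse symmetry kills the torsion

The idea for item 1 is to keep $\theta$ as it is and to let $X$ enter only through the scalar function $V=\theta(X)$. By Lemma 1(a), $V$ has second derivatives $V_{\alpha\beta}=-iVA_{\alpha\beta}$, so $V|A|^2$ can be integrated by parts onto the divergence of $A$. For pseudo-Einstein forms that divergence is controlled by $dR$. Positivity of $V$ does the rest.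

**Lemma 6.** If $\theta$ is pseudo-Einstein (and $n\ge2$), then $A_{\gamma\alpha,}{}^\alpha=-\frac in R_\gamma$.

**Proof.** Put $W_\gamma=A_{\gamma\alpha,}{}^\alpha$ and $W_{\bar\gamma}=\overline{W_\gamma}$. Since $h_{\rho\bar\sigma}\theta^\rho\wedge\theta^{\bar\sigma}=-i\,d\theta$, (4) reads
$$d\omega_\alpha{}^\alpha=-\tfrac inR\,d\theta+W_\rho\theta^\rho\wedge\theta-W_{\bar\sigma}\theta^{\bar\sigma}\wedge\theta .$$
Apply $d$ and reduce modulo $\theta$:
$$0\equiv-\tfrac in\,dR\wedge d\theta-W_\rho\theta^\rho\wedge d\theta+W_{\bar\sigma}\theta^{\bar\sigma}\wedge d\theta .$$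
The part with two factors $\theta^{\cdot}$ and one factor $\theta^{\bar\cdot}$ is $\eta\wedge d\theta\equiv0$ with $\eta=\big(-\frac inR_\gamma-W_\gamma\big)\theta^\gamma$. Suppose $\eta\ne0$ at a point. Choose $v\in\mathbb CH$ with $\eta(v)=1$ and contract $\eta\wedge d\theta|_H=0$ with $v$. We get $d\theta|_H=\eta\wedge(v\lrcorner d\theta)$, a form of rank at most $2$. But $d\theta|_H$ has rank $2n\ge4$. So $\eta=0$. $\square$

**Proposition 7.** Let $\theta$ be pseudo-Einstein, $X$ an infinitesimal CR automorphism, and $V=\theta(X)$. Then
$$n\int_MV\,|A|^2\,\theta\wedge(d\theta)^n=\int_MV_\alpha R^\alpha\,\theta\wedge(d\theta)^n .\tag{8}$$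
In particular, if $V>0$ and $R$ is constant, then $A\equiv0$.

**Proof.** By Lemma 1(a), $VA_{\alpha\beta}=iV_{\alpha\beta}$. The conjugate of Lemma 6, with indices raised, is $A^{\alpha\beta}{}_{,\beta}=\frac inR^\alpha$. Apply (5) to $\sigma^\beta=V_\alpha A^{\alpha\beta}$, whose divergence is $V_{\alpha\beta}A^{\alpha\beta}+V_\alpha A^{\alpha\beta}{}_{,\beta}$:
$$\int V|A|^2=i\int V_{\alpha\beta}A^{\alpha\beta}=-i\int V_\alpha A^{\alpha\beta}{}_{,\beta}=\frac1n\int V_\alpha R^\alpha .$$
If $R$ is constant, the right side of (8) is $0$. If also $V>0$, then $A=0$. $\square$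

No relation between $X$ and $T$ was used. From here on we may forget $X$: by Lemma 1(b), $T$ itself is now a transverse infinitesimal CR automorphism.

## 4. A zero of the extended symmetry inside $\Omega$

For item 2 consider a transverse symmetry $X$, extended holomorphically to $\overline\Omega$. Its flow preserves $M$, so it does not contract anything and shows no fixed point. The trick is to multiply the field by $i$. The field $JX$ is transverse to $M$, so with the right sign its flow pushes $\overline\Omega$ into $\Omega$, and a holomorphic map of this kind has a fixed point.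

**Lemma 8 (Earle–Hamilton).** Let $\Omega\subset\mathbb C^N$ be a bounded domain and $f:\Omega\to\Omega$ holomorphic with $\overline{f(\Omega)}\subset\Omega$. Then $f$ has exactly one fixed point $p$, and $f^k\to p$ uniformly on $\Omega$.

**Proof.** **Step 1: a metric that holomorphic maps decrease.** Let $\gamma(z,v)=\sup|dh_z(v)|$ over holomorphic $h:\Omega\to\mathbb D$. By Cauchy's estimates the competing derivatives $dh_z$ are locally bounded and locally equicontinuous. So $\gamma$ is continuous and locally bounded by $C|v|$. As $\Omega$ is bounded, testing with suitably scaled affine functions gives $\gamma(z,v)\ge c|v|$ with $c>0$. Composition shows $\gamma(f(z),df_zv)\le\gamma(z,v)$ for every holomorphic $f:\Omega\to\Omega$. Let $d(a,b)$ be the infimum of $\int\gamma$ along piecewise $C^1$ curves from $a$ to $b$. Then $c|a-b|\le d(a,b)<\infty$, and $d$ is continuous.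

**Step 2: strict contraction.** Choose $\eta>0$ with $\eta\,\mathrm{diam}(\Omega)<\mathrm{dist}(f(\Omega),\partial\Omega)$. For fixed $w\in\Omega$ the map $g(z)=f(z)+\eta\,(f(z)-f(w))$ sends $\Omega$ into $\Omega$, with $g(w)=f(w)$ and $dg_w=(1+\eta)df_w$. Applying Step 1 to $g$ at $w$ gives $(1+\eta)\gamma(f(w),df_wv)\le\gamma(w,v)$. Since $w$ is arbitrary, $d(f(a),f(b))\le(1+\eta)^{-1}d(a,b)$. Two fixed points would have distance $0$, so there is at most one.

**Step 3: convergence.** For $z_0\in\Omega$ the sequence $f^k(z_0)$ is $d$-Cauchy, hence Euclidean Cauchy. Its limit $p$ lies in $\overline{f(\Omega)}\subset\Omega$ and is fixed. Since $\overline{f(\Omega)}$ is compact in $\Omega$, the $d$-diameter $D_0$ of $f(\Omega)\cup\{p\}$ is finite. So $c|f^k(z)-p|\le d(f^k(z),p)\le(1+\eta)^{-(k-1)}D_0$ for all $z\in\Omega$. $\square$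

**Lemma 9.** Let $X$ be a transverse infinitesimal CR automorphism of $M$, and let $\xi_j\in\mathcal O(\Omega)\cap C^\infty(\overline\Omega)$ extend $Xz_j$. For one sign $\epsilon=\pm1$ the field $Y=2\,\mathrm{Re}\sum i\epsilon\xi_j\partial_j$ has a flow $\Psi_t$ on $\overline\Omega$, defined for all $t\ge0$ and holomorphic on $\Omega$, with $\Psi_t(\overline\Omega)\subset\Omega$ for $t>0$. There is a point $p\in\Omega$ with $\xi(p)=0$ and $\Psi_t(p)=p$ for all $t\ge0$, and $\Psi_t\to p$ uniformly on $\overline\Omega$ as $t\to\infty$.

**Proof.** The extensions exist by Lemma 1(c) and (E). On $M$ the field $2\,\mathrm{Re}\sum\xi_j\partial_j$ equals $X$, since both give $\xi_j$ when applied to $z_j$. So $Y=\epsilon JX$ on $M$. If $JX$ were tangent to $M$ at a point, then $X\in TM\cap J\,TM=H$ there, contrary to $\theta(X)\ne0$. As $M$ is connected, $JX$ points to one side of $M$ throughout. Choose $\epsilon$ so that $Y$ points strictly into $\Omega$. A trajectory starting on $M$ enters $\Omega$ at once, and no trajectory can return to $M$, since at a first return its velocity would not point strictly inward. Because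 $\overline\Omega$ is compact, the forward flow exists for all $t\ge0$. It is holomorphic on $\Omega$ because $Y$ is a holomorphic field, and $\Psi_t(\overline\Omega)$ is a compact subset of $\Omega$ for $t>0$.

By Lemma 8, $\Psi_1$ has exactly one fixed point $p\in\Omega$. Since $\Psi_s$ commutes with $\Psi_1$, $\Psi_s(p)$ is also fixed by $\Psi_1$, so $\Psi_s(p)=p$ for all $s\ge0$. Differentiating in $s$ gives $\xi(p)=0$. Finally, for $t\ge k\ge1$, $\Psi_t(\overline\Omega)\subset\Psi_k(\overline\Omega)\subset\Psi_1^{k-1}(\Omega)$, and $\Psi_1^{k-1}\to p$ uniformly on $\Omega$ by Lemma 8. $\square$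

In the linear case of Section 1 with all weights $\mu_j>0$, this flow is $z_j\mapsto e^{-\mu_jt}z_j$ and $p=0$.

## 5. Averaged eigenfunctions of the Reeb flow

Item 3 is the last gap. At the zero $p$ the Reeb field has a linear part, whose left eigenvectors give linear functions. They are eigenfunctions of the linearized flow only. Averaging along the true flow turns them into eigenfunctions of $T$ on all of $M$.

**Proposition 10.** Let $\theta$ be a contact form on $M\subset\mathbb C^{n+1}$ with $A=0$, $R_{\alpha\bar\beta}=\frac Rnh_{\alpha\bar\beta}$ and $R$ constant. Then $M$ is CR equivalent to $S^{2n+1}$.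

**Proof.** **Step 1: the zero.** By Lemma 1(b), $T$ is an infinitesimal CR automorphism, and it is transverse since $\theta(T)=1$. Lemma 9 applied to $X=T$ gives extensions $\xi_j$ of $Tz_j$ and a point $p\in\Omega$ with $\xi(p)=0$.

**Step 2: real weights.** We show that the linear part at $p$ is diagonalizable with imaginary eigenvalues. The field $2\,\mathrm{Re}\sum\xi_j\partial_j$ is smooth on $\overline\Omega$ and tangent to $M$ along $M$. So it has a complete flow $\Phi_t$, $t\in\mathbb R$, on $\overline\Omega$, which preserves $\Omega$ and $M$, is holomorphic on $\Omega$, and equals the flow of $T$ on $M$. Moreover $\Phi_t(p)=p$ and $D\Phi_t(p)=e^{tB}$ with $B=(\partial\xi_j/\partial z_k(p))$. As $\Phi_t$ maps $\Omega$ into the bounded set $\Omega$, Cauchy's estimates on a ball around $p$ bound $e^{tB}$ uniformly for $t\in\mathbb R$. An eigenvalue with nonzero real part, or a nontrivial Jordan block, would make $e^{tB}$ unbounded as $t\to+\infty$ or $t\to-\infty$. So $B$ is diagonalizable with eigenvalues $i\mu_1,\dots,i\mu_{n+1}$, $\mu_j\in\mathbb R$. Choose a basis of row vectors $\ell_j$ with $\ell_jB=i\mu_j\ell_j$.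

**Step 3: eigenfunctions.** For $S>0$ put
$$f_{j,S}=\frac1S\int_0^Se^{-i\mu_jt}\,\ell_j(\Phi_t-p)\,dt$$
on $\overline\Omega$. On $M$, $\Phi_t$ preserves $\theta$ and the CR structure, hence acts by isometries of the Webster metric (the sum of $\theta\otimes\theta$ and the metric on $H$ induced by the Levi form). The covariant derivatives of $\ell_j(\Phi_t-p)|_M$ are pullbacks under these isometries of those of $\ell_j(z-p)|_M$, so they are bounded uniformly in $t$. Thus $\{f_{j,S}|_M\}_S$ is bounded in every $C^k(M)$. By Arzelà–Ascoli and a diagonal argument there is a sequence $S\to\infty$ along which, for every $j$, $f_{j,S}|_M$ converges in $C^\infty(M)$ to a CR function $g_j$. By the maximum principle the $f_{j,S}$ converge uniformly on $\overline\Omega$, to the holomorphic extension of $g_j$, also written $g_j$.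

On $M$ we have $T\big(\ell_j(\Phi_t-p)\big)=\frac d{dt}\ell_j(\Phi_t-p)$. Integration by parts gives
$$Tf_{j,S}=\frac1S\Big[e^{-i\mu_jt}\ell_j(\Phi_t-p)\Big]_0^S+i\mu_jf_{j,S},$$
and the bracket is bounded. Letting $S\to\infty$ along the sequence, $Tg_j=i\mu_jg_j$.

The average has not collapsed to zero: $df_{j,S}(p)=\frac1S\int_0^Se^{-i\mu_jt}\ell_je^{tB}dt=\ell_j$, and uniform convergence near $p$ implies convergence of derivatives there, so $dg_j(p)=\ell_j$. Hence the $g_j$ are nonconstant and linearly independent, also as functions on $M$, since a combination vanishing on $M$ vanishes on $\Omega$.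

**Step 4: the pinch.** By Lemma 2, $i\sum\mu_j=\operatorname{tr}B=\sum_j\partial_j\xi_j(p)=i\frac Rn$. By Lemma 3 applied to $g_j$, $\mu_j>0$ and $\mu_j\ge\frac R{n(n+1)}$ for each of the $n+1$ indices. So every $\mu_j$ equals $\mu:=\frac R{n(n+1)}>0$, and the equality case gives $(g_j)_{\alpha\beta}=0$. Lemma 4 shows that $M$ is CR equivalent to $S^{2n+1}$. $\square$

## 6. Theorem A and the hypersurface $|z|^2+|z_1|^4=1$

**Proof of Theorem A.** Let $X$ be transverse, with $\theta(X)>0$. If $\theta$ is pseudo-Einstein with constant $R$, Proposition 7 with $V=\theta(X)>0$ gives $A=0$, and Proposition 10 shows that $M$ is CR equivalent to $S^{2n+1}$. Conversely, if $M$ is CR equivalent to the sphere, pull back the form of Example 1. $\square$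

The next lemma upgrades "not equivalent" to "not locally equivalent", which is what the estimate for $\lambda(M)$ needs. It uses the theorem (Tanaka; Alexander) that CR diffeomorphisms between connected open subsets of $S^{2n+1}$ are restrictions of elements of $PU(n+1,1)$.

**Lemma 11.** If $M$ is simply connected and locally CR equivalent to $S^{2n+1}$ near every point, then $M$ is CR equivalent to $S^{2n+1}$.

**Proof.** Let $E$ be the space of germs, at points of $M$, of CR diffeomorphisms onto open subsets of $S^{2n+1}$, with its étale topology. Let $U\subset M$ be a connected open set carrying one such map $\varphi$. For any germ $\psi$ at a point of $U$, $\psi\circ\varphi^{-1}$ is a germ of a CR diffeomorphism of the sphere. So it is the germ of an element of $PU(n+1,1)$, which is unique because two elements that agree on an open subset of the sphere agree. Hence over $U$ the space $E$ is the product of $U$ and the discrete set $PU(n+1,1)$, and $E\to M$ is a covering. As $M$ is simply connected, it has a global section. The values of these germs define a map $M\to S^{2n+1}$ that is a local CR diffeomorphism.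 As in Lemma 4, it is a covering because $M$ is compact, and a CR diffeomorphism because the sphere is simply connected. $\square$

Jerison and Lee, "Intrinsic CR normal coordinates and the CR Yamabe problem", J. Differential Geom. 29 (1989), 303–343, show that for $n\ge2$ and $M$ compact, $\lambda(M)<\lambda(S^{2n+1})$ whenever $M$ is not locally CR equivalent to $S^{2n+1}$.

**Proposition 12.** Let $M$ be the hypersurface (7). Then $M$ is compact, connected, strictly pseudoconvex and diffeomorphic to $S^{2n+1}$. It has a transverse infinitesimal CR automorphism, is not CR equivalent to $S^{2n+1}$, and satisfies $\lambda(M)<\lambda(S^{2n+1})$. It carries no pseudo-Einstein contact form of constant scalar curvature.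

**Proof.** Let $r=|z|^2+|z_1|^4-1$ and $\Omega=\{r<0\}$.

**Step 1: $M$ is admissible and has a transverse symmetry.** The function $r$ is strictly plurisubharmonic. On $M$, $\sum z_jr_{z_j}=|z|^2+2|z_1|^4>0$, so $dr\neq0$. Along each ray from $0$, $r$ is strictly increasing, so each ray meets $M$ exactly once. Hence $M$ is compact, connected, strictly pseudoconvex and diffeomorphic to $S^{2n+1}$. The field $X=2\,\mathrm{Re}\sum iz_j\partial_j$ generates $z\mapsto e^{it}z$, which preserves $M$ and is holomorphic. With $\theta_r=\frac i2(\bar\partial-\partial)r$, for which $d\theta_r=i\partial\bar\partial r$, we get $\theta_r(X)=|z|^2+2|z_1|^4>0$. So $X$ is transverse.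

**Step 2: a CR equivalence with the sphere would be linear.** Suppose there is a CR diffeomorphism $M\to S^{2n+1}$. By (E), it and its inverse extend to $F$ on $\overline\Omega$ and $G$ on $\overline{\mathbb B}$. The function $|F|^2$ is plurisubharmonic and equals $1$ on $M$. If it took the value $1$ in $\Omega$, it would be constant, and then $F$ would be constant. So $F(\Omega)\subset\mathbb B$. Then $G\circ F$ is defined on $\overline\Omega$ and equals the identity on $M$, hence on $\overline\Omega$. So $F$ is injective with invertible differential on $\Omega$, and $F(\Omega)$ is open. Since $F(M)=S^{2n+1}$, $F(\Omega)=F(\overline\Omega)\cap\mathbb B$ is closed in $\mathbb B$. Thus $F:\Omega\to\mathbb B$ is biholomorphic. Composing with an automorphism of $\mathbb B$, which is smooth up to the boundary, we may assume $F(0)=0$. Both domains are bounded, circular and contain $0$, so by Cartan's theorem $F(z)=\mathcal Az$ is linear. By continuity $|\mathcal Az|^2=1$ on $M$.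

**Step 3: no linear map works.** For a unit vector $v$ choose $t>0$ with $\sqrt t\,v\in M$, i.e. $t+|v_1|^4t^2=1$. Then $s:=|\mathcal Av|^2=1/t$, and dividing by $t^2$ gives $s^2-s=|v_1|^4$. So $s$ is the positive root and depends only on $|v_1|$. Take $v=(e^{i\psi}\cos\alpha,\sin\alpha,0,\dots,0)$ and average $|\mathcal Av|^2$ over $\psi$. The cross term drops out, and with $x=\cos^2\alpha\in[0,1]$ we get $s=b+cx$ with constants $b=|\mathcal Ae_2|^2$, $c=|\mathcal Ae_1|^2-|\mathcal Ae_2|^2$. Then $(b+cx)^2-(b+cx)=x^2$ on $[0,1]$, so
$$c^2=1,\qquad 2bc-c=0,\qquad b^2-b=0 .$$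
The first two equations give $b=\frac12$, and then $b^2-b=-\frac14\ne0$, a contradiction. So $M$ is not CR equivalent to $S^{2n+1}$.

**Step 4: the Yamabe invariant.** $M$ is simply connected, as $M\cong S^{2n+1}$. By Step 3 and Lemma 11, $M$ is not locally CR equivalent to the sphere, and the theorem of Jerison and Lee gives $\lambda(M)<\lambda(S^{2n+1})$.

**Step 5: no form.** By Theorem A and Step 3, $M$ carries no pseudo-Einstein contact form of constant scalar curvature. $\square$

This answers the question of Section 2. By (i), $M$ has pseudo-Einstein contact forms $\theta$. If for one of them (6) had a positive solution $u$ with $\log u$ CR-pluriharmonic, then by (ii) $u^{2/n}\theta$ would be pseudo-Einstein with constant scalar curvature $\lambda$, contrary to Proposition 12. The statement in question is false for every $n\ge2$.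

## 7. All nonspherical hypersurfaces with a transverse symmetry

**Proof of Theorem B.** Nonexistence of the form is Theorem A. What remains is the topology of $M$; the inequality will follow as in Proposition 12. Let $X$ be transverse, and take $Y$, $\Psi_t$ and $p$ from Lemma 9.

**Step 1: a small ball on which the flow points inward.** Since $\Psi_t\to p$ uniformly, Cauchy's estimates give $D\Psi_t(p)\to0$. Here $D\Psi_t(p)=e^{tC}$, where $C$ is the linear part of the field at $p$. So the spectrum of $C$ lies in $\{\mathrm{Re}<0\}$. In a basis in which $C$ is triangular with sufficiently small off-diagonal entries, the corresponding Hermitian norm satisfies $\mathrm{Re}\langle Cv,v\rangle\le-a|v|^2$ with $a>0$. The field at $p+v$ is $Cv+O(|v|^2)$. So there is a closed ball $B_\delta\subset\Omega$ around $p$ in this norm such that the field points strictly inward along $\partial B_{\delta'}$ for $0<\delta'\le\delta$.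

**Step 2: following trajectories.** A forward trajectory starting on $M$ enters $B_\delta$ because $\Psi_t\to p$. Inside $B_\delta$ the norm $|v|$ strictly decreases, so the trajectory meets $\partial B_\delta$ exactly once. Conversely, the backward trajectory of any $q\in\partial B_\delta$ reaches $M$ in finite time. Otherwise it would stay in $\Omega$ for all backward time, since it can be continued as long as it has not reached $M$. Then $q=\Psi_t(q_t)$ with $q_t\in\Omega$ for all $t>0$, and uniform convergence gives $q=p$, which is absurd. A trajectory starting on $M$ is in $\Omega$ at positive times, so the point of $M$ reached from $q$ is unique. Following trajectories is thus a bijection $M\to\partial B_\delta$. Since the flow is transverse to $M$ and to $\partial B_\delta$, the implicit function theorem makes it a diffeomorphism. Hence $M\cong\partial B_\delta\cong S^{2n+1}$.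

**Step 3: the Yamabe invariant.** $M$ is simply connected and not CR equivalent to the sphere. By Lemma 11 it is not locally CR equivalent to it, and the theorem of Jerison and Lee gives $\lambda(M)<\lambda(S^{2n+1})$. $\square$

## 8. Weaker hypotheses, torsion-free forms, and tubes without transverse symmetry

**Weaker hypotheses.** The "only if" part of Theorem A holds under either of the following weakenings.

1. *$X\not\equiv0$ with $\theta(X)\ge0$ only.* Suppose $V=\theta(X)$ vanished on a nonempty open set $U\subset M$. Then $X^\gamma=iV^\gamma$ would give $X=0$ on $U$, so the CR functions $Xz_j$ would vanish on $U$. Their extensions to $\Omega$ are continuous up to $U$ and vanish there. Extended by $0$ across $U$ they remain holomorphic (a continuous function that is holomorphic off a smooth real hypersurface is holomorphic), so they vanish identically and $X\equiv0$, a contradiction. So $V>0$ on a dense set. For pseudo-Einstein $\theta$ with constant $R$, (8) gives $\int V|A|^2=0$. Hence $A=0$ on a dense set, $A\equiv0$, and Proposition 10 applies.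
2. *$X$ transverse, and instead of constancy of $R$ only $\int_MV_\alpha R^\alpha\le0$ for the pseudo-Einstein $\theta$*, where $V=\theta(X)>0$. For example, this holds if $R=\varphi(V)$ with $\varphi$ nonincreasing and $C^1$, since then $V_\alpha R^\alpha=\varphi'(V)|V_\alpha|^2\le 0$. By (8), $A=0$. Lemma 6 gives $R_\gamma=0$, hence also $R_{\bar\gamma}=0$, and $R_0=0$ by (2), so $R$ is constant. Proposition 10 gives that $M$ is CR equivalent to $S^{2n+1}$.

**The torsion-free case.** If $\theta$ is pseudo-Einstein with $A=0$, the same use of Lemma 6 shows that $R$ is automatically constant. The standard form on the sphere has $A=0$. So Proposition 10 says: for $n\ge2$, $M\subset\mathbb C^{n+1}$ carries a torsion-free pseudo-Einstein contact form if and only if $M$ is CR equivalent to $S^{2n+1}$.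

**The symmetry hypothesis in Theorem A cannot be dropped.** For $\varepsilon>0$ let
$$M_\varepsilon=\Big\{z\in(\mathbb C^*)^{n+1}:\ \sum_j(\log|z_j|)^2=\varepsilon^2\Big\}.$$
With $z_j=e^{w_j}$, $w=x+iy$, it is covered by the tube $\{|x|^2=\varepsilon^2\}$ of Example 2. So $M_\varepsilon$ is compact, connected, strictly pseudoconvex and diffeomorphic to $T^{n+1}\times S^n$. In particular it is not simply connected, hence not CR equivalent to the sphere. The form $\theta=\frac i2(\bar\partial-\partial)|x|^2=\sum x_jdy_j$ is invariant under translations in $y$ and descends to $M_\varepsilon$.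

On the tube, $\theta$ is invariant under the group $O(n+1)\ltimes\mathbb R^{n+1}$, where $O(n+1)$ acts complex-linearly on $w$ and $\mathbb R^{n+1}$ acts by translations in $y$. This group acts transitively by CR automorphisms, so the scalar curvature is constant. Number the coordinates $w_0,\dots,w_n$. At $w=(\varepsilon,0,\dots,0)$ the space $T_{1,0}$ is given by $dw_0=0$, and the isotropy group contains $O(n)$, acting on $T_{1,0}\cong\mathbb C^n$ by its standard representation. Invariance under diagonal sign matrices and permutations makes every invariant Hermitian form a multiple of $h$, as in Example 1. So $\theta$ is pseudo-Einstein.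

Hence nonspherical $M\subset\mathbb C^{n+1}$ can carry pseudo-Einstein contact forms of constant scalar curvature. By Theorem A, $M_\varepsilon$ then has no transverse infinitesimal CR automorphism.

The proof shows where such an $M$ escapes. By Example 2 the torsion of $\theta$ is not zero. The obvious symmetries $X=\partial_{y_j}$ have $V=\theta(X)=x_j$, which changes sign. Identity (8) then only says $\int x_j|A|^2=0$, which holds because $|A|^2$ is a constant, by homogeneity, and $x_j$ is odd under the reflection $w_j\mapsto-w_j$.
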